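# Weakly null arrays, asymptotic-$c_0$ spaces and the Hamming graphs

## 1. Weakly null ultrafilters and the number $\alpha(X)$

Let $X$ be a Banach space over $\mathbb R$ or $\mathbb C$, with unit ball $B_X$ and unit sphere $S_X$. The whole lecture turns on one number attached to $X$: how large can a sum of vectors of $B_X$ be, if each vector is chosen "infinitely far out" in the weak topology, after the previous ones?

**Ultrafilters.** An ultrafilter $\mathcal V$ on a set $\Omega$ is a family of non-empty subsets, closed under supersets and finite intersections, that contains $E$ or $\Omega\setminus E$ for every $E\subset\Omega$. We say "for $\mathcal V$-a.a. $x$" for "on a set in $\mathcal V$". We use four standard facts.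

* A family of sets with the finite intersection property is contained in an ultrafilter.
* If a finite union of sets lies in $\mathcal V$, one of the sets does.
* A function from $\Omega$ to a compact Hausdorff space has a unique limit along $\mathcal V$.
* If $h:\Omega\to\Omega'$, then $\{E: h^{-1}(E)\in\mathcal V\}$ is an ultrafilter on $\Omega'$. We call it the push-forward of $\mathcal V$, or the *law* of $h(x)$ when $x\to\mathcal V$.

Ultrafilters can be iterated, and the later ones may depend on the earlier points. Declare a set $E$ of $n$-tuples large if for $\mathcal V_1$-a.a. $x_1$, for $\mathcal V_{2,x_1}$-a.a. $x_2$, and so on, $(x_1,\dots,x_n)\in E$. By induction on $n$, large sets are closed under supersets and finite intersections, and exactly one of $E$ and its complement is large. So the large sets form an ultrafilter on tuples, and we say "for iterated-a.a. $(x_1,\dots,x_n)$". For bounded $h$ the iterated limit $\lim_{x_1}\cdots\lim_{x_n}h$ exists, and $h$ is within $\varepsilon$ of it for iterated-a.a. tuples (allow an error $\varepsilon/n$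 at each of the $n$ limits). So it is the limit of $h$ along the iterated ultrafilter.

**Definition (weakly null ultrafilter).** $\mathfrak W$ is the set of ultrafilters $\mathcal V$ on $B_X$ with $\lim_{x\to\mathcal V}g(x)=0$ for all $g\in X^*$.

If $\mathcal V\in\mathfrak W$ and $|a|\le1$, then the law of $ax$, $x\to\mathcal V$, is again in $\mathfrak W$. Here are some examples.

* The point mass at $0$.
* The law of $e_n$ as $n\to\mathcal U$, with $\mathcal U$ a non-principal ultrafilter on $\mathbb N$, in $c_0$ or in $\ell_p$, $1<p<\infty$.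
* Let $\operatorname{cof}(X)$ be the set of closed finite-codimensional subspaces. If $\dim X=\infty$, the sets $S_Y$, $Y\in\operatorname{cof}(X)$, are non-empty and $S_Y\cap S_{Y'}=S_{Y\cap Y'}$. So there is an ultrafilter $\mathcal V$ containing all of them. Since $S_{\ker g}\in\mathcal V$ for each $g\in X^*$, $\mathcal V\in\mathfrak W$. Every infinite-dimensional space thus has weakly null ultrafilters living on its sphere.

**Definition ($\alpha$, $s_M$, $\kappa$).**
$$\alpha(X)=\sup\Big\{\lim_{x_1\to\mathcal V_1}\cdots\lim_{x_R\to\mathcal V_R}\Big\|\sum_{r=1}^Rx_r\Big\|:\ R\in\mathbb N,\ \mathcal V_1,\dots,\mathcal V_R\in\mathfrak W\Big\},\tag{1}$$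
$$s_M(\mathcal V)=\lim_{x_1\to\mathcal V}\cdots\lim_{x_M\to\mathcal V}\Big\|\sum_{i\le M}x_i\Big\|,\qquad \kappa=\sup_{M\in\mathbb N,\ \mathcal V\in\mathfrak W}s_M(\mathcal V).\tag{2}$$

The sequence $\mathcal V_1,\dots,\mathcal V_R$ is an *array with $R$ rows*; the rows are fixed in advance, so $\mathcal V_2$ does not depend on $x_1$. In $\kappa$ all rows are equal, so $\kappa\le\alpha(X)$.

**Example 1 (finite dimension).** If $\dim X<\infty$, a weakly null ultrafilter converges to $0$ in norm, so $\alpha(X)=0$.

**Example 2 ($c_0$).** For a fixed $w\in c_0$ and vectors $y\in B_{c_0}$ tending weakly to $0$ along an ultrafilter,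
$$\lim\|w+y\|\le\max(\|w\|,\lim\|y\|).\tag{3}$$
Indeed, given $\varepsilon>0$ take $m$ with $|w(j)|\le\varepsilon$ for $j>m$. The first $m$ coordinates of $y$ tend to $0$, so $\sup_{j\le m}|w(j)+y(j)|\le\|w\|+\varepsilon$ for a.a. $y$, while $\sup_{j>m}|w(j)+y(j)|\le\varepsilon+\|y\|$. Applying (3) from the innermost limit outward gives $\alpha(c_0)\le1$, and the law of $e_n$ with $R=1$ gives $\alpha(c_0)=1$.

**Example 3 ($\ell_p$, $1\le p<\infty$).** Let $\mathcal V$ contain all $S_Y$, $Y\in\operatorname{cof}(\ell_p)$, and let $P_m$ be the projection onto the first $m$ coordinates. For $\mathcal V$-a.a. $x$ we have $\|x\|=1$ and $P_mx=0$, so $\|P_mv+x\|^p=\|P_mv\|^p+1$. Letting $m\to\infty$ gives $\lim_{x\to\mathcal V}\|v+x\|^p=\|v\|^p+1$. Hence $s_M(\mathcal V)=M^{1/p}$ and $\kappa=\alpha(\ell_p)=\infty$.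

For $p=1$ this shows why we use ultrafilters and not sequences. By Schur's theorem a weakly null sequence in $\ell_1$ tends to $0$ in norm, so the sequential version of $\alpha(\ell_1)$ would be $0$.

The number $\alpha(X)$ serves as the hinge between two statements. If $\alpha(X)<\infty$, then $X$ looks like $c_0$ asymptotically (Proposition 1). If $\alpha(X)=\infty$, then $X$ has room for certain infinite graphs (Proposition 2).

## 2. The Hamming graphs and the asymptotic-$c_0$ game

**Definition (Hamming graphs).** For $k\in\mathbb N$ let $[\mathbb N]^k=\{\bar n=(n_1,\dots,n_k)\in\mathbb N^k:\ n_1<\dots<n_k\}$, with the Hamming metric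
$$d_{\mathbb H}(\bar n,\bar m)=|\{i\in\{1,\dots,k\}: n_i\ne m_i\}|.$$

For example, $d_{\mathbb H}((1,3,7),(2,3,7))=1$ and $d_{\mathbb H}((1,2,3),(2,3,4))=3$. In $[\mathbb N]^1$ all distances between distinct points are $1$.

**Definition (equi-coarse embedding).** The Hamming graphs equi-coarsely embed into $X$ if there are non-decreasing $\rho,\omega:[0,\infty)\to[0,\infty)$ with $\lim_{t\to\infty}\rho(t)=\infty$ and maps $f_k:[\mathbb N]^k\to X$, $k\in\mathbb N$, such that for all $k$ and all $\bar n,\bar m\in[\mathbb N]^k$
$$\rho\big(d_{\mathbb H}(\bar n,\bar m)\big)\le\|f_k(\bar n)-f_k(\bar m)\|\le\omega\big(d_{\mathbb H}(\bar n,\bar m)\big).\tag{4}$$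

The point is that the same $\rho$ and $\omega$ serve all $k$. In $\ell_p$, $1\le p<\infty$, with unit vectors indexed by pairs, put $f_k(\bar n)=\sum_{i\le k}e_{(i,n_i)}$. If $d_{\mathbb H}(\bar n,\bar m)=t$, the difference has coefficients $\pm1$ on $2t$ distinct unit vectors, so its norm is $(2t)^{1/p}$. Thus $\rho(t)=(2t)^{1/p}$ and $\omega(t)=2t$ work.

**Definition (asymptotic-$c_0$).** $X$ is asymptotic-$c_0$ if there is $C\ge1$ such that for every $n\in\mathbb N$
$$\exists X_1\in\operatorname{cof}(X)\ \forall x_1\in S_{X_1}\ \exists X_2\in\operatorname{cof}(X)\ \forall x_2\in S_{X_2}\ \cdots\ \exists X_n\in\operatorname{cof}(X)\ \forall x_n\in S_{X_n}$$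
and for all scalars $a_1,\dots,a_n$
$$\frac1C\max_i|a_i|\le\Big\|\sum_{i=1}^na_ix_i\Big\|\le C\max_i|a_i|.\tag{5}$$

Read this as a game. One player names finite-codimensional subspaces, the opponent answers with unit vectors, and the first player wants (5) at the end. Three hand computations follow.

* *Finite dimension.* With $X_1=\{0\}$ the opponent has no move, so every finite-dimensional space is asymptotic-$c_0$.
* *$c_0$, with $C=2$.* Put $\varepsilon=\frac1{2n}$, $m_0=0$, $X_1=c_0$. After $x_1,\dots,x_i$ ($i<n$) choose $m_i\ge m_{i-1}$ with $|x_l(j)|\le\varepsilon$ for $l\le i$, $j>m_i$, and let $X_{i+1}$ be the space of vectors vanishing on coordinates $j\le m_i$; put $m_n=\infty$. If $m_{i-1}<j\le m_i$, then $x_l(j)=0$ for $l>i$ and $|x_l(j)|\le\varepsilon$ for $l<i$, so $|\sum_la_lx_l(j)|$ differs from $|a_ix_i(j)|$ by at most $n\varepsilon\max_l|a_l|=\frac12\max_l|a_l|$. This gives the upper bound $\frac32\max_l|a_l|$. For the lower bound take $i$ with $|a_i|$ maximal and $j$ with $|x_i(j)|=1$; then $m_{i-1}<j\le m_i$, and the value at $j$ is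 at least $\frac12\max_l|a_l|$.
* *$\ell_p$, $1\le p<\infty$, is not asymptotic-$c_0$.* The opponent answers $X_i$ with a vector $x_i\in S_{X_i}$ vanishing on the first $m_{i-1}$ coordinates ($m_0=0$); this is possible since those form a space in $\operatorname{cof}(X)$. Then let $m_i>m_{i-1}$ be such that the part of $x_i$ beyond $m_i$ has norm at most $\frac1n$. The parts on $(m_{i-1},m_i]$ are disjoint with norms at least $1-\frac1n$, so $\|\sum_{i\le n} x_i\|\ge(1-\frac1n)n^{1/p}-1$, which is unbounded in $n$.

The following problem comes from Audrey Fovelle, "Hamming graphs and concentration properties in non-quasi-reflexive Banach spaces", arXiv:2106.04297 (2021).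

**Problem.** If the Hamming graphs do not equi-coarsely embed into a Banach space $X$, does it follow that $X$ is asymptotic-$c_0$?

The answer is yes, with no assumption of separability or reflexivity, for real or complex scalars.

**Theorem A.** If a Banach space $X$ is not asymptotic-$c_0$, then the Hamming graphs equi-coarsely embed into $X$, even with $\omega(t)=Lt$ for some constant $L$.

**Theorem B.** A Banach space $X$ is asymptotic-$c_0$ if and only if $\alpha(X)<\infty$. If $X$ is reflexive, the following are equivalent: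

1. $X$ is asymptotic-$c_0$;
2. the Hamming graphs do not equi-coarsely embed into $X$;
3. they do not equi-coarsely embed into $X$ with a linear $\omega$.

The implication 1⇒2 for reflexive $X$ is due to Baudier–Lancien–Motakis–Schlumprecht; a proof is in Section 9. Reflexivity cannot be dropped there. The space $c_0$ is asymptotic-$c_0$, but by Aharoni's theorem every separable metric space embeds into $c_0$ bi-Lipschitzly with a universal constant, and the Hamming graphs are countable.

Theorem A, and with it the answer, will follow from two propositions.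

**Proposition 1.** If $\alpha(X)<\infty$, then $X$ is asymptotic-$c_0$.

**Proposition 2.** If $\alpha(X)=\infty$, then the Hamming graphs equi-coarsely embed into $X$ with $\omega(t)=Lt$ for some constant $L$.

## 3. Deleting weakly null terms, and paths in $[\mathbb N]^k$

**Fact 1.** If $F:X\to\mathbb R$ is convex and Lipschitz, $\mathcal V\in\mathfrak W$, $v\in X$ and $\lambda$ is a scalar, then $\lim_{x\to\mathcal V}F(v+\lambda x)\ge F(v)$.

*Proof.* The limit exists because $F$ is bounded on bounded sets. By Hahn–Banach there is a supporting functional at $v$: some $h\in X^*$ with $F(w)\ge F(v)+\operatorname{Re}h(w-v)$ for all $w\in X$. Hence $F(v+\lambda x)\ge F(v)+\operatorname{Re}(\lambda h(x))$, and $h(x)\to0$ along $\mathcal V$. ∎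

We use Fact 1 in iterated form. For $\mathcal V\in\mathfrak W$ and a scalar $\lambda$ write $(T_{\mathcal V,\lambda}F)(v)=\lim_{x\to\mathcal V}F(v+\lambda x)$. If $F$ is convex and $1$-Lipschitz, so is $T_{\mathcal V,\lambda}F$, as a pointwise limit of translates of $F$. The operator is monotone, and $T_{\mathcal V,\lambda}F\ge F$ by Fact 1. Now for fixed $\mathcal V_1,\dots,\mathcal V_h\in\mathfrak W$
$$\lim_{x_1\to\mathcal V_1}\cdots\lim_{x_h\to\mathcal V_h}F\Big(v+\sum_i\lambda_ix_i\Big)=\big(T_{\mathcal V_1,\lambda_1}\cdots T_{\mathcal V_h,\lambda_h}F\big)(v).$$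
Erasing some of the operators on the right cannot increase the value.

**Deletion principle.** For convex $1$-Lipschitz $F$ and fixed $\mathcal V_i\in\mathfrak W$, deleting some of the terms $\lambda_ix_i$ from the iterated limit does not increase it.

In particular, $s_M(\mathcal V)$ is non-decreasing in $M$.

**Fact 2.** If $d_{\mathbb H}(\bar n,\bar m)=t$, there is a path of $t$ single-coordinate changes inside $[\mathbb N]^k$ from $\bar n$ to $\bar m$. So if $\|f(\bar n)-f(\bar m)\|\le L$ whenever $d_{\mathbb H}(\bar n,\bar m)=1$, then $f$ is $L$-Lipschitz.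

The order of the changes matters. From $(1,2,3)$ to $(2,3,4)$ one cannot start with the first coordinate, but $(1,2,3),(1,2,4),(1,3,4),(2,3,4)$ works.

*Proof.* If some $m_i>n_i$, take the largest such $i$ and replace $n_i$ by $m_i$. The tuple stays increasing: $n_{i-1}<n_i<m_i$, and $m_i<m_{i+1}\le n_{i+1}$ by the choice of $i$. Otherwise $m_i\le n_i$ for all $i$. Take the smallest $i$ with $m_i<n_i$ and replace $n_i$ by $m_i$: here $n_{i-1}=m_{i-1}<m_i<n_i<n_{i+1}$. (Conditions with an index outside $1,\dots,k$ are void.) Each step reduces the distance by exactly one. The Lipschitz statement is the triangle inequality along the path. ∎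

## 4. Lost games and trees of ultrafilters

We now prove Proposition 1. Let $\alpha=\alpha(X)<\infty$ and suppose that $X$ is not asymptotic-$c_0$. Then $\dim X=\infty$. Fix $C\ge4$ with
$$C>\alpha(\alpha+1)+1,$$
and let $N$ be such that the game condition with constant $C$ fails for $n=N$. The contradiction will be an array whose iterated limit is too large.

**Step 1: only the upper estimate can fail.** The purpose is to restrict the opponent to moves for which the lower estimate in (5) holds automatically.

Let $G$ be the set of $(x_1,\dots,x_N)\in S_X^N$ that violate (5) (with constant $C$) for some scalars. Put $G_N=G$ and, for $i<N$,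
$$G_i=\{u\in S_X^i:\ \forall Y\in\operatorname{cof}(X)\ \exists x\in S_Y,\ u^\frown x\in G_{i+1}\}.$$
Negating the quantifiers, the failure of the condition says exactly that $\emptyset\in G_0$.

For $u=(x_1,\dots,x_i)\in S_X^i$ with $i\ge1$ choose a finite $\Gamma_u\subset B_{X^*}$ with
$$\|y\|\le2\max_{g\in\Gamma_u}|g(y)|\qquad\text{on }\operatorname{span}(x_1,\dots,x_i).$$
To get one, take a finite $\frac14$-net of the unit sphere of the span and for each point of the net a norm-one functional that norms it. For $y$ in the sphere and a net point within $\frac14$ of it, that point's functional has modulus at least $\frac34$ at $y$. Let $Y_u\in\operatorname{cof}(X)$ be the common kernel of all functionals in $\Gamma_{(x_1,\dots,x_l)}$, $1\le l\le i$, and $Y_\emptyset=X$. Put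
$$G'_N=\{x\in G:\ x_{i+1}\in Y_{(x_1,\dots,x_i)}\text{ for all }i<N\},$$
$$G'_i=\{u\in S_X^i:\ \forall Y\in\operatorname{cof}(X)\ \exists x\in S_Y,\ u^\frown x\in G'_{i+1}\}\quad(i<N).$$

We show by backward induction that every $u=(x_1,\dots,x_i)\in G_i$ satisfying the constraints $x_{l+1}\in Y_{(x_1,\dots,x_l)}$, $l<i$, lies in $G'_i$. For $i=N$ this is the definition. Let $i<N$ and $Y\in\operatorname{cof}(X)$. Since $Y\cap Y_u\in\operatorname{cof}(X)$ and $u\in G_i$, there is $x\in S_{Y\cap Y_u}$ with $u^\frown x\in G_{i+1}$. This tuple satisfies the constraints, so it lies in $G'_{i+1}$, and $x\in S_Y$. Hence $u\in G'_i$. For $i=0$ there are no constraints, so $\emptyset\in G'_0$.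

Now let $x\in G'_N$. If $j>i\ge1$, then $x_j\in Y_{(x_1,\dots,x_{j-1})}$, so $\Gamma_{(x_1,\dots,x_i)}$ vanishes on $x_j$. Therefore
$$\Big\|\sum_{j\le i}a_jx_j\Big\|\le2\max_{g\in\Gamma_{(x_1,\dots,x_i)}}\Big|g\Big(\sum_{j\le i}a_jx_j\Big)\Big|=2\max_{g\in\Gamma_{(x_1,\dots,x_i)}}\Big|g\Big(\sum_{j\le N}a_jx_j\Big)\Big|\le2\Big\|\sum_{j\le N}a_jx_j\Big\|.$$
Subtracting the estimates for $i$ and $i-1$ gives $|a_i|=\|a_ix_i\|\le4\|\sum_{j\le N}a_jx_j\|$. As $C\ge4$, the lower estimate in (5) holds. So the upper one fails, and after scaling, $\|\sum a_jx_j\|>C$ for some $a$ with $\max|a_j|=1$. Let $\Lambda$ be a finite $\frac1N$-net of $\{|a|\le1\}$ inside that set. Moving each $a_j$ to $\Lambda$ changes the sum by at most $N\cdot\frac1N=1$, so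
$$G'_N\subset\bigcup_{a\in\Lambda^N}\Big\{x\in S_X^N:\ \Big\|\sum_ja_jx_j\Big\|>C-1\Big\}.\tag{6}$$

**Step 2: the opponent's strategy as a tree of weakly null ultrafilters.** The purpose is to replace "for every $Y$ there is a good answer" by one ultrafilter of good answers per position.

For $u\in G'_i$, $i<N$, the sets $S_Y\cap\{x:u^\frown x\in G'_{i+1}\}$, $Y\in\operatorname{cof}(X)$, are non-empty, and the sets for $Y$ and $Y'$ intersect in the set for $Y\cap Y'$. Let $\mathcal U_u$ be an ultrafilter containing all of them. For the other $u\in S_X^i$ let $\mathcal U_u$ be any ultrafilter containing all $S_Y$. Each $\mathcal U_u$ contains $S_{\ker g}$ for every $g\in X^*$, so $\mathcal U_u\in\mathfrak W$.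

Starting from $\emptyset\in G'_0$, iterated-a.a. $(x_1,\dots,x_N)$ lie in $G'_N$. The union in (6) is finite, so one of its sets is large. That is, for one $a\in\Lambda^N$,
$$\lim_{x_1\to\mathcal U_\emptyset}\lim_{x_2\to\mathcal U_{(x_1)}}\cdots\lim_{x_N\to\mathcal U_{(x_1,\dots,x_{N-1})}}\Big\|\sum_ja_jx_j\Big\|\ge C-1.\tag{7}$$

## 5. From a tree to an array: summing over all histories

The limit (7) is large, but it does not contradict $\alpha<\infty$ yet. In (7) the ultrafilter of $x_2$ depends on $x_1$, while the rows of an array are fixed.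

The first thing to try is to forget the dependence by sampling a fresh history for each row: let row $i$ be the law of the last vector $x_i$ when $(x_1,\dots,x_i)$ is sampled along the tree, independently of the other rows. This fails. Let $T$ be the set of non-empty tuples of natural numbers of length at most $N$, ordered by extension, and complete the finitely supported functions on $T$ in the norm
$$\|x\|=\sup_b\sum_{t\in b}|x(t)|,\qquad b\text{ a maximal chain of }T.$$
For a fixed $u$ (of length less than $N$) no chain contains two of the points $u^\frown n$, $n\in\mathbb N$. So the vectors $e_{u^\frown n}$ span a copy of $c_0$ and tend weakly to $0$ as $n\to\mathcal U$, with $\mathcal U$ non-principal on $\mathbb N$. Along the tree, $e_{(n_1)}+e_{(n_1,n_2)}+\dots+e_{(n_1,\dots,n_N)}$ has norm $N$. With fresh histories the rows become $e_{t_1},\dots,e_{t_N}$, where $t_i$ has length $i$ and, almost surely, the first entries of $t_1,\dots,t_N$ are distinct. Then each chain meets at most one $t_i$, and the norm is $1$. The second vector hangs below some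 point, but not below the point that was actually chosen.

The repair is to let each row sum over *all* histories in a large finite set. In the example let row $i$ be $\sum_{u\in\Phi}e_{u^\frown n_u}$, where $\Phi$ is a finite set of tuples of length $i-1$, the $n_u$ go to infinity, and $\Phi$ grows until it contains any prescribed $u$. Distinct $u\in\Phi$ have the same length, so they are incomparable and the row vector still has norm $1$. But row $2$ now contains a term below the chosen $(n_1)$, row $3$ contains a term below that one, and so on, so the sum of the rows has norm $N$. In general two points need care. The row vectors must stay bounded, and this is where $\alpha<\infty$ enters a first time. The unwanted terms must do no harm, and this is the deletion principle.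

**Step 3: construction of the array.** Let $A=\alpha+1$. For $1\le i\le N$ let $\mathcal D_i$ be an ultrafilter on the finite non-empty subsets $\Phi$ of $S_X^{i-1}$ that contains $\{\Phi:u\in\Phi\}$ for each $u\in S_X^{i-1}$. It exists, since $\Phi=\{u_1,\dots,u_n\}$ lies in the intersection of the sets belonging to $u_1,\dots,u_n$. (For $i=1$ the only choice is $\Phi=\{\emptyset\}$.) Fix a linear order on $S_X^{i-1}$ and write $\Phi=\{u_1<\dots<u_M\}$. For fixed $\Phi$ the ultrafilters $\mathcal U_{u_1},\dots,\mathcal U_{u_M}$ form an array, so by definition of $\alpha$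
$$\lim_{c_1\to\mathcal U_{u_1}}\cdots\lim_{c_M\to\mathcal U_{u_M}}\|c_1+\dots+c_M\|\le\alpha.$$
Hence $\|c_1+\dots+c_M\|\le A$ for iterated-a.a. $(c_1,\dots,c_M)$. So the law of $A^{-1}(c_1+\dots+c_M)$, where $\Phi\to\mathcal D_i$ and then $c_1\to\mathcal U_{u_1},\dots,c_M\to\mathcal U_{u_M}$, is an ultrafilter $\mathcal V_i$ on $B_X$. It is weakly null: given $g\in X^*$, all $c_l$ lie in $\ker g$ for iterated-a.a. choices. For $h$ bounded on bounded sets, we have
$$\lim_{z\to\mathcal V_i}h(z)=\lim_{\Phi\to\mathcal D_i}\lim_{c_1\to\mathcal U_{u_1}}\cdots\lim_{c_M\to\mathcal U_{u_M}}h\big(A^{-1}(c_1+\dots+c_M)\big).\tag{8}$$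
Here for fixed $\Phi$ the argument has norm at most $M/A$, so the inner limits exist. They are bounded by $\sup_{B_X}|h|$ uniformly in $\Phi$, so the outer limit exists.

**Step 4: the array dominates the tree.** For $v\in X$ and $u\in S_X^i$ define
$$J_i(v)=\lim_{z_{i+1}\to\mathcal V_{i+1}}\cdots\lim_{z_N\to\mathcal V_N}\Big\|v+A\sum_{j>i}a_jz_j\Big\|,$$
$$H_N(v;u)=\|v\|,\qquad H_i(v;u)=\lim_{x\to\mathcal U_u}H_{i+1}(v+a_{i+1}x;\,u^\frown x).$$
So $J_i$ continues from stage $i$ along the array, forgetting the history, and $H_i$ continues along the tree. The left side of (7) is $H_0(0;\emptyset)$.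

*Claim.* $J_i(v)\ge H_i(v;u)$ for all $0\le i\le N$, $v\in X$, $u\in S_X^i$.

For $i=N$ both sides are $\|v\|$. Let $i<N$ and assume the claim for $i+1$. By definition $J_i(v)=\lim_{z\to\mathcal V_{i+1}}J_{i+1}(v+Aa_{i+1}z)$, and (8) turns this into
$$J_i(v)=\lim_{\Phi\to\mathcal D_{i+1}}\lim_{c_1\to\mathcal U_{u_1}}\cdots\lim_{c_M\to\mathcal U_{u_M}}J_{i+1}\big(v+a_{i+1}(c_1+\dots+c_M)\big).$$
For $\mathcal D_{i+1}$-a.a. $\Phi$ we have $u\in\Phi$, say $u=u_m$. The function $J_{i+1}$ is convex and $1$-Lipschitz, being obtained from the norm by operators $T_{\mathcal V,\lambda}$, and for fixed $\Phi$ the $\mathcal U_{u_l}$ are fixed. By the deletion principle we may delete all $c_l$ with $l\ne m$. So the inner iterated limit is at least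
$$\lim_{c\to\mathcal U_u}J_{i+1}(v+a_{i+1}c)\ \ge\ \lim_{c\to\mathcal U_u}H_{i+1}(v+a_{i+1}c;\,u^\frown c)=H_i(v;u),$$
where the inequality is the induction hypothesis for the history $u^\frown c\in S_X^{i+1}$. This proves the claim.

**Step 5: contradiction.** By (7) and the claim, $J_0(0)\ge H_0(0;\emptyset)\ge C-1$. On the other hand the laws of $a_jz_j$, $z_j\to\mathcal V_j$, are in $\mathfrak W$ because $|a_j|\le1$, so the definition of $\alpha$ (used here a second time) gives
$$J_0(0)=A\lim_{z_1\to\mathcal V_1}\cdots\lim_{z_N\to\mathcal V_N}\Big\|\sum_ja_jz_j\Big\|\le A\alpha=\alpha(\alpha+1)<C-1.$$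
This contradiction proves Proposition 1. ∎

## 6. Sequences generic for finitely many ultrafilters

For Proposition 2 we need actual vectors instead of iterated limits. They should satisfy a lower bound for sums that follow a prescribed pattern of ultrafilters, *whatever else is added*, and an upper bound for sums within one ultrafilter. A word is a finite sequence of letters from $\{1,\dots,Q\}$, and $q^M$ is the word consisting of $M$ letters $q$.

**Lemma 3.** Let $\mathcal W_1,\dots,\mathcal W_Q\in\mathfrak W$ and $\tau:\mathbb N\to\{1,\dots,Q\}$. Let $\Pi$ be a finite set of non-empty finite words in $\{1,\dots,Q\}$, and let $\mathbb N$ be partitioned into successive finite intervals $I_1<I_2<\cdots$. For a word $\pi=(\pi_1,\dots,\pi_h)$ put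
$$N_\pi=\lim_{y_1\to\mathcal W_{\pi_1}}\cdots\lim_{y_h\to\mathcal W_{\pi_h}}\|y_1+\dots+y_h\|.$$
Then there is a sequence $(x_i)$ in $B_X$ such that:

(a) if $i_1<\dots<i_h$, $(\tau(i_1),\dots,\tau(i_h))=\pi\in\Pi$, and $(b_i)$ is a finitely supported scalar family with $|b_i|\le1$ and $b_{i_1}=\dots=b_{i_h}=\beta$, then $\|\sum_ib_ix_i\|\ge|\beta|N_\pi-1$;

(b) if $\emptyset\ne V\subset I_l$ and $\tau\equiv q$ on $V$, then $\|\sum_{i\in V}x_i\|\le s_{|V|}(\mathcal W_q)+1$.

*Proof.* **Step 1: functionals and norms of partial words.** A lower bound that survives extra terms must come from a functional that norms the good sum and is small on the other $x_j$. The $x_j$ chosen early must be small for functionals that are not yet determined. So we also define the expected functional after a partial word.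

For $\pi\in\Pi$ of length $h$ and $y_1,\dots,y_h\in B_X$ choose $g_\pi(y_1,\dots,y_h)\in B_{X^*}$ with $g_\pi(y_1,\dots,y_h)(\sum_ly_l)=\|\sum_ly_l\|$. For $r<h$ define recursively, by $w^*$-compactness of $B_{X^*}$,
$$g_\pi(y_1,\dots,y_r)=w^*\text{-}\lim_{y_{r+1}\to\mathcal W_{\pi_{r+1}}}g_\pi(y_1,\dots,y_{r+1}).$$
For any word $\pi$ (in $\Pi$, or a constant word $q^M$) and $r\le h$ let
$$n_\pi(y_1,\dots,y_r)=\lim_{y_{r+1}\to\mathcal W_{\pi_{r+1}}}\cdots\lim_{y_h\to\mathcal W_{\pi_h}}\Big\|\sum_{l\le h}y_l\Big\|.$$
So $n_\pi(\emptyset)=N_\pi$, $n_{q^M}(\emptyset)=s_M(\mathcal W_q)$, and $n_\pi(y_1,\dots,y_h)=\|\sum y_l\|$.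

**Step 2: choice of the sequence.** Let $\delta_i=2^{-i-3}$. Call $i_1<\dots<i_r$ *$\pi$-matched* if $\tau(i_l)=\pi_l$ for $l\le r$ (for $r=0$ this is void). Choose $x_1,x_2,\dots$ inductively such that:

* (i) for $\pi\in\Pi$ of length $h$, $0\le r\le h$ and $\pi$-matched $i_1<\dots<i_r<i$: $|g_\pi(x_{i_1},\dots,x_{i_r})(x_i)|\le\delta_i$;
* (ii) for $\pi\in\Pi$ of length $h$, $0\le r<h$ with $\pi_{r+1}=\tau(i)$, $\pi$-matched $i_1<\dots<i_r<i$ and all $j<i$: $|g_\pi(x_{i_1},\dots,x_{i_r},x_i)(x_j)-g_\pi(x_{i_1},\dots,x_{i_r})(x_j)|\le\delta_i$;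
* (iii) for $\pi$, $r$ and $i_1,\dots,i_r$ as in (ii): $|n_\pi(x_{i_1},\dots,x_{i_r},x_i)-n_\pi(x_{i_1},\dots,x_{i_r})|\le\delta_i$;
* (iv) if $i\in I_l$, $q=\tau(i)$, $0\le r<M\le|I_l|$ and $i_1<\dots<i_r<i$ lie in $I_l\cap\tau^{-1}(q)$: $|n_{q^M}(x_{i_1},\dots,x_{i_r},x_i)-n_{q^M}(x_{i_1},\dots,x_{i_r})|\le\delta_i$.

At step $i$ these are finitely many conditions on $x_i$, and each holds for $\mathcal W_{\tau(i)}$-a.a. $x_i\in B_X$. Condition (i) holds because $\mathcal W_{\tau(i)}$ is weakly null, and (ii), (iii), (iv) hold by definition of the limits, since the next ultrafilter in the word is $\mathcal W_{\tau(i)}$. So a choice exists.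

**Step 3: proof of (a).** Let $g=g_\pi(x_{i_1},\dots,x_{i_h})$. All initial segments of $i_1,\dots,i_h$ are $\pi$-matched. Applying (iii) at the steps $i_1,\dots,i_h$,
$$g\Big(\sum_lx_{i_l}\Big)=\Big\|\sum_lx_{i_l}\Big\|=n_\pi(x_{i_1},\dots,x_{i_h})\ge N_\pi-\sum_{i\ge1}\delta_i=N_\pi-\tfrac18.$$
Let $j\notin\{i_1,\dots,i_h\}$ and $r=\#\{l:i_l<j\}$. By (i) at step $j$, $|g_\pi(x_{i_1},\dots,x_{i_r})(x_j)|\le\delta_j$. The later indices $i_{r+1},\dots,i_h$ exceed $j$, so (ii) at these steps changes the value at $x_j$ by at most $\sum_{i>j}\delta_i$ in total. Hence $|g(x_j)|\le\delta_j+\sum_{i>j}\delta_i=2^{-j-3}+2^{-j-3}=2^{-j-2}$. Since $\sum_j2^{-j-2}=\frac14$ and $|b_j|\le1$,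
$$\Big\|\sum_ib_ix_i\Big\|\ge\Big|g\Big(\sum_ib_ix_i\Big)\Big|\ge|\beta|\big(N_\pi-\tfrac18\big)-\tfrac14\ge|\beta|N_\pi-1.$$

**Step 4: proof of (b).** Let $V=\{i_1<\dots<i_M\}$. Apply (iv) with this $M$ at the steps $i_1,\dots,i_M$, for $r=0,\dots,M-1$. Starting from $n_{q^M}(\emptyset)=s_M(\mathcal W_q)$ we arrive at $\|\sum_{i\in V}x_i\|\le s_M(\mathcal W_q)+\sum_i\delta_i\le s_M(\mathcal W_q)+1$. ∎

The lemma applies verbatim with $\mathbb N$ replaced by any countably infinite set enumerated as a sequence. We call the elements of such a set *nodes*.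

## 7. One ultrafilter per scale: the embedding when $\kappa=\infty$

Here we imitate $f_k(\bar n)=\sum_ie_{(i,n_i)}$ in $\ell_p$. One ultrafilter with large $s_M$ plays the role of the basis. Since we only know that $s_M$ is large for some ultrafilter depending on how large we want it, we superpose scales $s$ with weights $2^{-s}$.

**Step 1: choices.** Choose $\mathcal V^s\in\mathfrak W$ and $M_1<M_2<\cdots$ with $s_{M_s}(\mathcal V^s)\ge4^s$. Since $s_M$ is non-decreasing in $M$, we may enlarge $M_s$ as needed. Fix $k$ and let $S=\max\{s:M_s\le k\}$; if there is no such $s$, put $f_k=0$. Otherwise apply Lemma 3 to the node set $\{1,\dots,S\}\times\{1,\dots,k\}\times\mathbb N$ in any enumeration, with $\tau(s,i,n)=s$, $\mathcal W_s=\mathcal V^s$, $\Pi=\{s^{M_s}:s\le S\}$ and singletons $I_l$. Let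
$$f_k(\bar n)=\sum_{s\le S}\sum_{i\le k}2^{-s}x(s,i,n_i).$$

**Step 2: upper bound.** If $d_{\mathbb H}(\bar n,\bar m)=1$, then for each $s$ one vector is replaced by another, so $\|f_k(\bar n)-f_k(\bar m)\|\le\sum_s2\cdot2^{-s}\le2$. By Fact 2, $f_k$ is $2$-Lipschitz.

**Step 3: lower bound.** Let $d_{\mathbb H}(\bar n,\bar m)=t\ge M_s$. Then $M_s\le k$, so $s\le S$. Pick $M_s$ indices $i$ with $n_i\ne m_i$. The nodes $(s,i,n_i)$ for these $i$ have coefficient $2^{-s}$ in $f_k(\bar n)-f_k(\bar m)$, because $(s,i,n_i)$ does not occur in $f_k(\bar m)$. All coefficients have modulus at most $1$. In the order of enumeration the $\tau$-word of these nodes is $s^{M_s}\in\Pi$, with $N_{s^{M_s}}=s_{M_s}(\mathcal V^s)\ge4^s$. By Lemma 3(a), $\|f_k(\bar n)-f_k(\bar m)\|\ge2^{-s}4^s-1=2^s-1$.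

So $\rho(t)=\max(\{0\}\cup\{2^s-1:M_s\le t\})$ and $\omega(t)=2t$ work for all $k$. If $f_k=0$, then $k<M_1$ and all distances are below $M_1$, where $\rho=0$. This proves Proposition 2 when $\kappa=\infty$.

**Bounded rows with unbounded arrays.** The construction cannot be used when $\kappa<\infty$, and $\kappa<\infty=\alpha(X)$ does occur. Let $Z_R=\ell_1^R(c_0)$ be the space of $(y^1,\dots,y^R)\in c_0^R$ with norm $\sum_r\|y^r\|_\infty$, and let $X$ be the $c_0$-sum of $Z_1,Z_2,\dots$, with elements $x=(x^{R,r})_{r\le R}$ and with $x^R\in Z_R$ the $R$-th component.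

* $\alpha(X)=\infty$: let row $r$ be the law of the $n$-th unit vector in the $r$-th coordinate of $Z_R$, as $n\to\mathcal U$ with $\mathcal U$ non-principal. This is weakly null, and the sum over $r\le R$ has norm $R$.
* $\kappa\le2$: let $\mathcal V\in\mathfrak W$, $\lambda_{R,r}=\lim_{x\to\mathcal V}\|x^{R,r}\|$, so $\sum_{r\le R}\lambda_{R,r}\le1$ for each $R$. Put $\Psi(v)=\sup_R\sum_{r\le R}\max(\|v^{R,r}\|,\lambda_{R,r})$. Then $\|v\|\le\Psi(v)\le\|v\|+1$ and $\Psi(0)\le1$. Let $\varepsilon>0$ and let $R_0$ be such that $\|v^R\|\le\varepsilon$ for $R>R_0$. For $R>R_0$ and $x\in B_X$, $\sum_r\max(\|v^{R,r}+x^{R,r}\|,\lambda_{R,r})\le\varepsilon+\sum_r(\|x^{R,r}\|+\lambda_{R,r})\le2+\varepsilon$. For the finitely many $(R,r)$ with $R\le R_0$, (3) gives $\lim_{x\to\mathcal V}\|v^{R,r}+x^{R,r}\|\le\max(\|v^{R,r}\|,\lambda_{R,r})$. Hence $\lim_{x\to\mathcal V}\Psi(v+x)\le\max(\Psi(v),2)$. Iterating from $\Psi(0)\le1$ gives $s_M(\mathcal V)\le2$.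

When $\kappa<\infty=\alpha(X)$ we have arrays with large sums, but their rows are different, and any number of vectors from a single row gives a bounded sum. The first attempt is to assign a row $c(i)\in\{1,\dots,R\}$ to each coordinate $i\le k$ and to use $\sum_ix(c(i),i,n_i)$. Then the differing coordinates decide which rows are seen, and we do not control those coordinates. For instance, in $Z_R$, with $c_0$ indexed by pairs and $e^r_{(i,n)}$ the unit vectors of the $r$-th coordinate, take $f(\bar n)=\sum_ie^{c(i)}_{(i,n_i)}$. Some class $c^{-1}(r)$ has at least $k/R$ elements. Let $\bar n=(2,4,\dots,2k)$ and let $m_i=2i+1$ if $c(i)=r$, $m_i=2i$ otherwise. Then $\|f(\bar n)-f(\bar m)\|=1$ while $d_{\mathbb H}(\bar n,\bar m)\ge k/R$, so for fixed $R$ no $\rho$ is possible. Taking as many rows as coordinates does not help in general. If only $t<k$ coordinates differ, only $t$ rows are seen, and (1) gives information on the full sum of an array only; some rows may even be the point mass at $0$.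

## 8. Full arrays at every pair: the embedding when $\kappa<\infty$

The way out is to separate two tasks. The last $R_s$ coordinates of $\bar n$ say *where* an array with $R_s$ rows is sampled, so the array is always seen in full. The first $k-R_s$ coordinates, call them $p$, act only through *coefficients*: every $p'$ gets its own copy of the row vector, with a coefficient that depends in a Lipschitz way on $d_{\mathbb H}(p',p)$, equal to $0$ at $p'=p$ and to $1$ far away. This uses enormous sums within one row, and $\kappa<\infty$ is exactly what keeps them bounded. So the assumption that blocked Section 7 is now what makes the map Lipschitz.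

**Step 1: choices.** Assume $\alpha(X)=\infty$ and $\kappa<\infty$. For each $s\ge1$ choose $R_s\in\mathbb N$ and $\mathcal V^s_1,\dots,\mathcal V^s_{R_s}\in\mathfrak W$ with
$$\lim_{x_1\to\mathcal V^s_1}\cdots\lim_{x_{R_s}\to\mathcal V^s_{R_s}}\Big\|\sum_{r\le R_s}x_r\Big\|\ge4^s,\tag{9}$$
and integers $t_1<t_2<\cdots$ with $t_s\ge2(\kappa+1)R_s$. Fix $k$ and let $S=\max\{s:2t_s\le k\}$; if there is no such $s$, put $f_k=0$. For $s\le S$ let $k_s=k-R_s$. Since $R_s\le t_s\le k/2$, we have $k_s\ge1$. For $\bar n\in[\mathbb N]^k$ write $\bar n|_{k_s}=(n_1,\dots,n_{k_s})$.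

**Step 2: nodes and the map.** The nodes are
$$(s,r,p,\varrho),\qquad s\le S,\ 1\le r\le R_s,\ p\in[\mathbb N]^{k_s},\ \varrho\in\mathbb N,\ p_{k_s}<\varrho.$$
For each $\varrho$ there are finitely many. Enumerate all nodes with $\varrho$ non-decreasing, and let the intervals $I_l$ be the non-empty sets of nodes with a common $\varrho$. Apply Lemma 3 with $\tau(s,r,p,\varrho)=(s,r)$, $\mathcal W_{(s,r)}=\mathcal V^s_r$ and $\Pi=\{((s,1),\dots,(s,R_s)):s\le S\}$. With
$$\varphi_s(p',p)=\min\Big(1,\frac{d_{\mathbb H}(p',p)}{t_s}\Big),\qquad p',p\in[\mathbb N]^{k_s},$$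
let
$$f_k(\bar n)=\sum_{s\le S}2^{-s}f^s(\bar n),\qquad f^s(\bar n)=\sum_{r=1}^{R_s}\ \sum_{\substack{p'\in[\mathbb N]^{k_s}\\p'_{k_s}<n_{k_s+r}}}\varphi_s(p',\bar n|_{k_s})\,x(s,r,p',n_{k_s+r}).\tag{10}$$

To see the formula at work, forget the size conditions and take $k=3$, $R=1$, $t=2$. For $\bar n=(1,2,4)$ the pairs $p'$ with $p'_2<4$ are $(1,2),(1,3),(2,3)$, at distances $0,1,2$ from $(1,2)$, so $f(\bar n)$ has coefficients $0,\frac12,1$ on the corresponding vectors with $\varrho=4$. For $\bar m=(2,3,4)$ the coefficient at $p'=(1,2)$ is $1$, and the difference of the two images has coefficient $-1$ there.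

**Step 3: sums within one row and one $\varrho$ are bounded.** Fix $s,r,\varrho$. The nodes $(s,r,p',\varrho)$ lie in one interval $I_l$ and have the same $\tau$. By Lemma 3(b), $\|\sum_{p'\in V}x(s,r,p',\varrho)\|\le\kappa+1$ for every $V\subset\{p':p'_{k_s}<\varrho\}$ (for $V=\emptyset$ trivially). If $0\le b_{p'}\le\beta$ for all $p'$, the family $(b_{p'})$ is a convex combination of families $\beta1_V$, because a cube is the convex hull of its vertices. If $b_{p'}\in[-\beta,\beta]$, split it into positive and negative parts. Thus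
$$\Big\|\sum_{p'}b_{p'}x(s,r,p',\varrho)\Big\|\le\begin{cases}\beta(\kappa+1)&\text{if }0\le b_{p'}\le\beta\text{ for all }p',\\2\beta(\kappa+1)&\text{if }b_{p'}\in[-\beta,\beta]\text{ for all }p'.\end{cases}\tag{11}$$

**Step 4: upper bound.** Let $\bar n,\bar m$ differ exactly in coordinate $j$, and let $s\le S$.

* If $j\le k_s$, the values $n_{k_s+r}=m_{k_s+r}$ agree, so the nodes in the sums for $f^s(\bar n)$ and $f^s(\bar m)$ are the same. The coefficients change by at most $1/t_s$, since $|d_{\mathbb H}(p',\bar n|_{k_s})-d_{\mathbb H}(p',\bar m|_{k_s})|\le1$. Applying the second line of (11) for each of the $R_s$ rows, $\|f^s(\bar n)-f^s(\bar m)\|\le R_s\cdot2(\kappa+1)/t_s\le1$.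
* If $j=k_s+r_0$, then $\bar n|_{k_s}=\bar m|_{k_s}$ and only the summand $r=r_0$ changes. By the first line of (11) with $\beta=1$, it has norm at most $\kappa+1$ both before and after, so $\|f^s(\bar n)-f^s(\bar m)\|\le2(\kappa+1)$.

Since $2(\kappa+1)\ge1$ and $\sum_s2^{-s}\le1$, we get $\|f_k(\bar n)-f_k(\bar m)\|\le2(\kappa+1)=:L$. By Fact 2, $f_k$ is $L$-Lipschitz.

**Step 5: lower bound.** Let $t=d_{\mathbb H}(\bar n,\bar m)\ge2t_s$. Then $2t_s\le k$, so $s\le S$. Put $p=\bar n|_{k_s}$ and $q=\bar m|_{k_s}$. At most $R_s$ of the differences are in the last $R_s$ coordinates, so $d_{\mathbb H}(p,q)\ge t-R_s\ge2t_s-t_s=t_s$. By symmetry assume $n_{k_s+1}\le m_{k_s+1}$. Consider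
$$v_r=(s,r,p,m_{k_s+r}),\qquad1\le r\le R_s:$$
the copy belonging to $p$, the initial part of $\bar n$, sampled at the last coordinates of $\bar m$.

* These are nodes, since $p_{k_s}=n_{k_s}<n_{k_s+1}\le m_{k_s+1}\le m_{k_s+r}$.
* They are enumerated in the order $v_1,\dots,v_{R_s}$, since $m_{k_s+r}$ is strictly increasing in $r$. Their $\tau$-word is $((s,1),\dots,(s,R_s))\in\Pi$, and its $N_\pi$ is at least $4^s$ by (9).
* The coefficient of $v_r$ in $f_k(\bar n)$ is $0$. If $n_{k_s+r}\ne m_{k_s+r}$, then $v_r$ does not occur in (10). If they are equal, it occurs with coefficient $2^{-s}\varphi_s(p,p)=0$.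
* The coefficient of $v_r$ in $f_k(\bar m)$ is $2^{-s}\varphi_s(p,q)=2^{-s}$, because $p_{k_s}<m_{k_s+r}$ and $d_{\mathbb H}(p,q)\ge t_s$.

So in $f_k(\bar n)-f_k(\bar m)$ every $v_r$ has coefficient $-2^{-s}$. All coefficients are differences of two numbers in $[0,1]$, so they have modulus at most $1$. Lemma 3(a) with $\beta=-2^{-s}$ gives $\|f_k(\bar n)-f_k(\bar m)\|\ge2^{-s}4^s-1=2^s-1$.

Thus $\rho(t)=\max(\{0\}\cup\{2^s-1:2t_s\le t\})$, which is non-decreasing and tends to $\infty$, and $\omega(t)=Lt$ work for all $k$. If $f_k=0$, then $k<2t_1$ and $\rho=0$ at all distances that occur. Together with Section 7 this proves Proposition 2. ∎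

**Proof of Theorem A and answer to the Problem.** If $X$ is not asymptotic-$c_0$, then $\alpha(X)=\infty$ by Proposition 1, and by Proposition 2 the Hamming graphs equi-coarsely embed into $X$ with $\omega(t)=Lt$. Contrapositively, if the Hamming graphs do not equi-coarsely embed into $X$, then $X$ is asymptotic-$c_0$. The answer is yes. ∎

## 9. Asymptotic-$c_0$ spaces have bounded arrays, and the reflexive case

For Theorem B we need a converse to Proposition 1, in a form that also handles vectors depending on a history.

**Lemma 4.** Let $X$ be infinite-dimensional and asymptotic-$c_0$ with constant $C$. Suppose that for each $i\le n$ and each history $(\xi_1,\dots,\xi_{i-1})$ of elements of a set $\Xi$ we are given an ultrafilter on $\Xi$ along which $\xi_i$ is sampled, and a vector $x_i=x_i(\xi_1,\dots,\xi_i)\in B_X$ which tends weakly to $0$ along that ultrafilter. Then the iterated limit of $\|x_1+\dots+x_n\|$ is at most $C$.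

*Proof.* Let $\varepsilon>0$. We play the game with the subspaces provided by the definition and with vectors $y_i$ close to multiples of the $x_i$. Suppose $X_i$ is given, as it is for $i=1$. The image of $x_i$ in the finite-dimensional space $X/X_i$ tends weakly, hence in norm, to $0$. So for a.a. $\xi_i$ there is $w\in X_i$ with $\|x_i-w\|<\varepsilon$, hence $\|w\|\le1+\varepsilon$. Write $w=\theta_iy_i$ with $y_i\in S_{X_i}$ and $0\le\theta_i\le1+\varepsilon$. This is possible also for $w=0$, as $S_{X_i}\ne\emptyset$. Let $y_i$ be the opponent's move; it determines $X_{i+1}$. After $n$ rounds (5) gives $\|\sum\theta_iy_i\|\le C(1+\varepsilon)$, so $\|\sum x_i\|\le n\varepsilon+C(1+\varepsilon)$ for iterated-a.a. $(\xi_1,\dots,\xi_n)$. Let $\varepsilon\to0$. ∎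

**Proof that $X$ is asymptotic-$c_0$ if and only if $\alpha(X)<\infty$.** The "if" part is Proposition 1. Let $X$ be asymptotic-$c_0$ with constant $C$. If $\dim X<\infty$, then $\alpha(X)=0$ by Example 1. Otherwise apply Lemma 4 with $\Xi=B_X$, $x_i=\xi_i$ and $\xi_i$ sampled along $\mathcal V_i$ for every history; it gives $\alpha(X)\le C$. ∎

**Proof of the equivalences for reflexive $X$.** The implication 2⇒3 is trivial, and 3⇒1 is the contrapositive of Theorem A. It remains to prove 1⇒2. Let $X$ be reflexive and asymptotic-$c_0$ with constant $C$, and suppose that $f_k,\rho,\omega$ form an equi-coarse embedding.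

**Step 1: finite dimension.** Suppose $\dim X<\infty$ and fix $k$. The points $\bar n^{(j)}=(jk+1,\dots,jk+k)$, $j=0,1,2,\dots$, pairwise differ in all $k$ coordinates. Their images have mutual distances at most $\omega(k)$, so they form a bounded sequence in a finite-dimensional space and have a Cauchy subsequence. As mutual distances are at least $\rho(k)$, we get $\rho(k)=0$. This holds for every $k$, contradicting $\rho\to\infty$. From now on $\dim X=\infty$.

**Step 2: decomposition into weakly null differences.** The purpose is to write $f_k$, up to a constant, as a sum of $k$ vectors to which Lemma 4 applies. Fix $k$ and put $f=f_k/(\omega(1)+1)$, so $\|f(\bar n)-f(\bar m)\|\le1$ whenever $d_{\mathbb H}(\bar n,\bar m)=1$. By Fact 2, $f$ is $1$-Lipschitz, hence bounded. Let $\mathcal U$ be a non-principal ultrafilter on $\mathbb N$, put $F_k=f$ and, for $i=k,\dots,1$,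
$$F_{i-1}(n_1,\dots,n_{i-1})=w\text{-}\lim_{n_i\to\mathcal U}F_i(n_1,\dots,n_i).$$
The limits exist because balls of the reflexive space $X$ are weakly compact, and $F_i(n_1,\dots,n_i)$ is defined for all $n_i>n_{i-1}$, that is, on a set in $\mathcal U$. So $F_i$ is a function on $[\mathbb N]^i$, and $F_0\in X$ is a single vector.

We claim that $\|F_i(n_1,\dots,n_{i-1},n_i)-F_i(n_1,\dots,n_{i-1},n_i')\|\le1$. The difference is the iterated weak limit, over $n_{i+1},\dots,n_k$ larger than both $n_i$ and $n'_i$, of differences of values of $f$ at points differing in at most one coordinate. Since the norm is weakly lower semicontinuous, the bound $1$ persists. Taking the weak limit in $n_i'\to\mathcal U$, we see that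
$$d_i(n_1,\dots,n_i):=F_i(n_1,\dots,n_i)-F_{i-1}(n_1,\dots,n_{i-1})$$
has norm at most $1$. By definition of $F_{i-1}$ it tends weakly to $0$ as $n_i\to\mathcal U$. Moreover $f(\bar n)-F_0=\sum_{i\le k}d_i(n_1,\dots,n_i)$.

**Step 3: concentration.** Apply Lemma 4 with $\Xi=\mathbb N$, all ultrafilters equal to $\mathcal U$ and $x_i=d_i$ (set $d_i=0$ on tuples that are not increasing; iterated-a.a. tuples are increasing). The iterated limit of $\|f(\bar n)-F_0\|$ is at most $C$, so $\|f(\bar n)-F_0\|\le C+1$ for iterated-a.a. $\bar n$. Choose one such $\bar n$. Then choose a second such tuple $\bar m$ coordinate by coordinate: at each stage the admissible values of $m_i$ form a set in $\mathcal U$, and as $\mathcal U$ is non-principal we may also require $m_i\ne n_i$. So $d_{\mathbb H}(\bar n,\bar m)=k$, and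
$$\rho(k)\le\|f_k(\bar n)-f_k(\bar m)\|=(\omega(1)+1)\|f(\bar n)-f(\bar m)\|\le2(C+1)(\omega(1)+1).$$
The right side does not depend on $k$, and $k$ was arbitrary. This contradicts $\rho\to\infty$ and completes the proof of Theorem B. ∎
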